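\title{Two Lindel\"of weakly Whyburn $P$-spaces whose product is not weakly Whyburn}

\begin{abstract}
We assume $2^{\omega_1}=\omega_2$ and a guessing principle for ladders on the ordinals below $\omega_2$ of cofinality $\omega_1$; both hypotheses hold if $V=L$. Under them we construct two Lindel\"of weakly Whyburn $P$-spaces of cardinality $\omega_2$ whose product is not weakly Whyburn. The two factors are quotients of one self-similar Lindel\"of $P$-space $Z$ that is not weakly Whyburn and embeds in their product as a closed subspace. In ZFC, neither factor of such an example can have cardinality at most $\omega_1$.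
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces are assumed to be Hausdorff. A subset $F$ of a space $X$ is an \emph{almost closed set converging to $x$}, written $F\to x$, if $\overline F\setminus F=\{x\}$. We say that $x$ is \emph{accessible from} a set $A\subseteq X$ if $F\to x$ for some $F\subseteq A$. The space $X$ is \emph{Whyburn} if for each non-closed $A\subseteq X$ every point of $\overline A\setminus A$ is accessible from $A$, and \emph{weakly Whyburn} if for each non-closed $A\subseteq X$ some point of $\overline A\setminus A$ is accessible from $A$.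

Almost closed sets generalize convergent sequences: if $x_n\to x$ and $x\notin F=\{x_n:n<\omega\}$, then $F\cup\{x\}$ is compact, hence closed, and $F\to x$. So a space in which every point of $\overline A\setminus A$ is the limit of a sequence from $A$ is Whyburn, and a space in which every non-closed set contains a sequence converging to a point outside it is weakly Whyburn. The two properties measure how far closures are determined by sets that add a single point, in one step or only after iteration.

They are of particular interest where sequences are useless. A space is a \emph{$P$-space} if every countable intersection of open sets is open, and \emph{Lindel\"of} if every open cover has a countable subcover. In a $P$-space countable sets are closed, so no sequence from $A$ converges to a point outside $A$. The simplest non-discrete Lindel\"of $P$-space is $D\cup\{\infty\}$, where $D$ is an uncountable set of isolated points and the neighborhoods of $\infty$ are the sets that contain $\infty$ and have countable complement. It is Whyburn, because $F\to\infty$ for every uncountable $F\subseteq D$.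

It is known that the product of a Whyburn Lindel\"of $P$-space with a weakly Whyburn Lindel\"of $P$-space is weakly Whyburn. The following question comes from the paper of Bella, Costantini and Spadaro \cite{BCS}.

\begin{quote}
\emph{Is the product of two Lindel\"of weakly Whyburn $P$-spaces always weakly Whyburn?}
\end{quote}

One would guess that it is. Lindel\"of $P$-spaces behave like compact spaces: the class is closed under finite products, and continuous maps between its members are closed (Lemma~\ref{lem:P}). The theorem just quoted settles the case of one Whyburn factor, and this covers every factor of cardinality at most $\omega_1$ (Proposition~\ref{prop:small}). Nevertheless the answer is consistently negative. Let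
\[
S=\{\beta<\omega_2:\operatorname{cf}\beta=\omega_1\},\qquad S'=\omega_2\setminus S ,
\]
and consider the following two hypotheses.
\begin{itemize}
\item[(A)] $2^{\omega_1}=\omega_2$.
\item[(B)] For each $\beta\in S$ there is a strictly increasing continuous sequence $(\beta_i)_{i<\omega_1}$ cofinal in $\beta$ such that for every unbounded $I\subseteq\omega_2$ there is a club $E\subseteq\omega_2$ with the following property: for all $\beta\in E\cap S$, we have $I\cap(\beta_i,\beta_{i+1}]\neq\emptyset$ for all but countably many $i<\omega_1$.
\end{itemize}
Hypothesis (B) says that the sequences $(\beta_i)_{i<\omega_1}$, fixed in advance, grow so fast that every unbounded set is seen in almost all of their intervals, at club many places.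

\begin{theorem}\label{thm:main}
Assume \textup{(A)} and \textup{(B)}. There are Lindel\"of weakly Whyburn $P$-spaces $X$ and $Y$ of cardinality $\omega_2$ such that $X\times Y$ is not weakly Whyburn.
\end{theorem}

Both hypotheses follow from the principle $\diamondsuit^*(S)$, which holds if $V=L$ (Section~\ref{sec:L}). Since ZFC together with $V=L$ is consistent if ZFC is, it follows that ZFC, if consistent, does not prove that the product of two Lindel\"of weakly Whyburn $P$-spaces is weakly Whyburn. Whether a counterexample exists in ZFC alone is not decided here.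

The proof builds one Lindel\"of $P$-space $Z$ that is not weakly Whyburn, and two quotient maps $f_0,f_1$ of $Z$ that never identify the same pair of points. Then $Z$ embeds in the product of the two quotients as a closed subspace, so the product is not weakly Whyburn. Each quotient can still be weakly Whyburn, because for it only the saturated subsets of $Z$ have to be tested. Section~\ref{sec:prelim} contains this reduction, and Section~\ref{sec:model} shows the mechanism in a space built on $\omega_2+1$. The space $Z$ is constructed in Sections \ref{sec:tower} and~\ref{sec:Z}, its closure operation is analyzed in Section~\ref{sec:closures}, and the quotients are treated in Section~\ref{sec:quot}.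

\section{Lindel\"of $P$-spaces, clubs and ladders}\label{sec:prelim}

\begin{lemma}\label{lem:P}
Let $Y$ be a $P$-space.
\begin{itemize}
\item[(i)] Countable unions of closed sets are closed, countable unions of clopen sets are clopen, and countable sets are closed.
\item[(ii)] Every Lindel\"of subspace of $Y$ is closed.
\item[(iii)] Every continuous map from a Lindel\"of space to $Y$ is closed.
\item[(iv)] If $X$ is a $P$-space, so is $X\times Y$. If $X$ and $Y$ are Lindel\"of, so is $X\times Y$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The first two statements follow by taking complements and do not use the Hausdorff property; the third follows because points are closed.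

(ii) Let $L\subseteq Y$ be Lindel\"of and $x\notin L$. For $y\in L$ choose disjoint open sets $U_y\ni x$ and $W_y\ni y$. Countably many $W_y$ cover $L$, and the intersection of the corresponding $U_y$ is an open neighborhood of $x$ that misses $L$.

(iii) A closed subset of a Lindel\"of space is Lindel\"of, so its image is Lindel\"of, hence closed by (ii).

(iv) If $(x,y)\in\bigcap_nO_n$ with $O_n$ open, choose open boxes with $(x,y)\in U_n\times V_n\subseteq O_n$; then $\bigcap_nU_n\times\bigcap_nV_n$ is an open box inside $\bigcap_nO_n$. For the second statement take a cover of $X\times Y$ by open boxes. For each $y$, countably many boxes $U_n\times V_n$ with $y\in V_n$ cover $X\times\{y\}$, so they cover $X\times V_y$, where $V_y=\bigcap_nV_n$ is open; and countably many $V_y$ cover $Y$.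
\end{proof}

\begin{lemma}[Reduction]\label{lem:reduction}
A closed subspace of a weakly Whyburn space is weakly Whyburn. If $Z$ is a Lindel\"of space that is not weakly Whyburn, $X_0$ and $X_1$ are $P$-spaces, and $f_\varepsilon\colon Z\to X_\varepsilon$ $(\varepsilon=0,1)$ are continuous maps such that $h=(f_0,f_1)$ is injective, then $X_0\times X_1$ is not weakly Whyburn.
\end{lemma}

\begin{proof}
A subset of a closed subspace has the same closure in the subspace and in the whole space, which gives the first statement. By Lemma~\ref{lem:P}(iii) and (iv), the continuous injection $h\colon Z\to X_0\times X_1$ is closed, so it is a homeomorphism onto a closed subspace.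
\end{proof}

Nothing is lost in this reduction: if $X\times Y$ is a counterexample, then $Z=X\times Y$ with the two projections satisfies the hypotheses, by Lemma~\ref{lem:P}(iv). The next proposition, a theorem of ZFC, shows that the cardinality $\omega_2$ in Theorem~\ref{thm:main} is the least possible for each factor.

\begin{proposition}\label{prop:small}
Every Lindel\"of $P$-space of cardinality at most $\omega_1$ is Whyburn. Hence, if one of two Lindel\"of weakly Whyburn $P$-spaces has cardinality at most $\omega_1$, their product is weakly Whyburn.
\end{proposition}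

\begin{proof}
Let $X$ be such a space and $x\in\overline A\setminus A$. List $X\setminus\{x\}=\{y_j:j<\omega_1\}$, with repetitions allowed, and choose disjoint open sets $O_j\ni x$ and $W_j\ni y_j$. The sets $U_i=\bigcap_{j<i}O_j$ $(i<\omega_1)$, with $U_0=X$, are open and decreasing. They form a base at $x$: if $O\ni x$ is open, the Lindel\"of set $X\setminus O$ is covered by $\{W_j:j<i\}$ for some $i<\omega_1$, and then $U_i\subseteq O$. Pick $a_i\in A\cap U_i$ and let $F=\{a_i:i<\omega_1\}$. Then $x\in\overline F\setminus F$. For each $j$, the set $W_j$ misses $U_{j+1}$, so $W_j\cap F\subseteq\{a_i:i\le j\}$ is countable and therefore closed; if $y_j\in\overline F$, then $y_j\in\overline{W_j\cap F}\subseteq F$. Thus $F\to x$. The second statement follows from the known theorem quoted in Section~\ref{sec:intro}.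
\end{proof}

\subsection*{Clubs} Let $\kappa$ be $\omega_1$ or $\omega_2$. A \emph{club} in $\kappa$ is an unbounded subset of $\kappa$ that contains all its limit points below $\kappa$. A subset of $\kappa$ is \emph{nonstationary} if it misses some club. We use these textbook facts: the limit points of an unbounded subset of $\kappa$ form a club; an intersection of fewer than $\kappa$ clubs is a club, so a countable union of nonstationary subsets of $\omega_1$ is nonstationary; and if $C_i$ $(i<\omega_1)$ are clubs in $\omega_1$, so is their \emph{diagonal intersection} $\{d<\omega_1:d\in C_i\text{ for all }i<d\}$. If $E$ is a club in $\omega_2$, then $E\cap S$ is unbounded, since the supremum of the first $\omega_1$ elements of $E$ above a given ordinal lies in $E\cap S$. Every uncountable $Q\subseteq\omega_1$ has an uncountable nonstationary subset, namely the set of those $q\in Q$ that are not limit points of $Q$: it misses the club of limit points of $Q$, and it contains the next element of $Q$ after each element of $Q$.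

\subsection*{Ladders} From now on, up to the end of Section~\ref{sec:quot}, we assume (A) and (B). The set $S'$ consists of $0$, the successor ordinals and the ordinals of cofinality $\omega$ below $\omega_2$, and every $\beta\in S$ satisfies $\beta\ge\omega_1$. For $\beta\in S$ let $(\beta_i)_{i<\omega_1}$ be the sequence from (B), and for $\xi<\omega_2$ of cofinality $\omega$ fix an increasing cofinal sequence $(\xi_n)_{n<\omega}$ in $\xi$. We call all these sequences \emph{ladders}. For $\beta\in S$, $i<\omega_1$ and $\gamma<\beta$ put
\[
\beta\langle i\rangle=\beta_{i+1}+1,\qquad c_\beta(\gamma)=\min\{i<\omega_1:\gamma<\beta\langle i\rangle\}.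
\]
The ordinals $\beta\langle i\rangle$ are successors, so they lie in $S'$, and they increase cofinally in $\beta$. The function $c_\beta$ cuts $\beta$ into $\omega_1$ consecutive pieces:
\begin{equation}\label{eq:c}
c_\beta(\gamma)\le i\iff\gamma<\beta\langle i\rangle,\qquad\quad \beta_i+1\in(\beta_i,\beta_{i+1}]\subseteq c_\beta^{-1}(i).
\end{equation}
For the inclusion, note that $\beta_i<\gamma\le\beta_{i+1}$ gives $\gamma<\beta\langle i\rangle$ and $\gamma>\beta_i\ge\beta_{j+1}$ for $j<i$.

Finally, we write $A\subseteq^*B$ if $A\setminus B$ is a countable subset of $\omega_1$, and $A=^*B$ if $A\subseteq^*B$ and $B\subseteq^*A$. This notation will be applied to subsets of a space that contains $\omega_1$ and other points; the exceptional points must lie in $\omega_1$. The relation $\subseteq^*$ is transitive and is preserved by countable unions.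

\section{A model on $\omega_2+1$}\label{sec:model}

By Proposition~\ref{prop:small} and the theorem quoted there, the factors of a counterexample are not Whyburn and have at least $\omega_2$ points. Here is the basic space of this kind.

\begin{example}\label{ex:Lambda}
Let $\Lambda=\omega_2+1$, with the points of $S'$ isolated and with the intervals $(\gamma,\beta]$, $\gamma<\beta$, as basic neighborhoods of a point $\beta\in S\cup\{\omega_2\}$. The sets $[0,\gamma]$ are clopen, so $\Lambda$ is Hausdorff. It is a $P$-space because the non-isolated points have uncountable cofinality. Each $[0,\beta]$, $\beta\le\omega_2$, is Lindel\"of, by induction: if $\beta\in S'$ it is a countable union of points and earlier intervals, and otherwise an open set containing $\beta$ leaves out only a subset of some $[0,\gamma]$, $\gamma<\beta$.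

\emph{Points of $S$ are always accessible.} If $\beta\in S$ and $\beta\in\overline A\setminus A$, take $F\subseteq A\cap\beta$ cofinal in $\beta$ of order type $\omega_1$. For $\delta\in S\cap\beta$ the set $F\cap\delta$ is countable, hence bounded in $\delta$. So $F\to\beta$. Consequently $\Lambda$ is weakly Whyburn: if $A$ is not closed and $\overline A\setminus A$ contains no point of $S$, then $\overline A\setminus A=\{\omega_2\}$, that is, $A\to\omega_2$.

\emph{The point $\omega_2$ is not accessible from $S'$.} If $F\subseteq S'$ and $\omega_2\in\overline F$, then $F$ is unbounded, and the club of limit points of $F$ contains some $\beta\in S$, which lies in $\overline F\setminus F$. So $\Lambda$ is not Whyburn.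
\end{example}

An approach to $\omega_2$ in $\Lambda$ reflects to club many points of $S$. We now replace each of these points by a block of three points, use (B) to make the approach reflect to the whole block, and see what gluing does.

\begin{example}\label{ex:three}
Partition $\omega_1$ into three uncountable sets $\Omega,\Omega^0,\Omega^1$. Let $\Lambda'$ be obtained from $\Lambda$ by replacing each $\beta\in S$ with three points $z_\beta,a^0_\beta,a^1_\beta$, let $q\colon\Lambda'\to\Lambda$ be the map that collapses them back to $\beta$, and write $\infty$ for the point over $\omega_2$. Put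
\[
W(z_\beta)=\{z_\beta\}\cup q^{-1}\big[c_\beta^{-1}[\Omega]\big],\qquad W(a^\varepsilon_\beta)=\{a^\varepsilon_\beta\}\cup q^{-1}\big[c_\beta^{-1}[\Omega^\varepsilon]\big],
\]
and give $\Lambda'$ the topology generated by these sets and the sets $q^{-1}[O]$ with $O$ open in $\Lambda$. Each $c_\beta^{-1}(i)=[0,\beta_{i+1}]\setminus\bigcup_{j<i}[0,\beta_{j+1}]$ is clopen in $\Lambda$. Hence a set $W(p')$ containing a point $p\ne p'$ contains a set $q^{-1}[O]\ni p$, and the sets $W(p)\cap q^{-1}\big[(\gamma,\beta]\big]$ form a base at a point $p$ over $\beta\in S$. Such a set contains $q^{-1}[c_\beta^{-1}(i)]$ for uncountably many $i$.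

\emph{Reflection.} Let $B\subseteq\Lambda'$ have $\infty\in\overline B\setminus B$. Then $I=q[B]$ is unbounded in $\omega_2$; let $E$ be a club for $I$ as in (B). For $\beta\in E\cap S$, all but countably many pieces $c_\beta^{-1}(i)\supseteq(\beta_i,\beta_{i+1}]$ meet $I$, so all three points over $\beta$ lie in $\overline B$.

\emph{A bad set.} Let $A$ consist of all points except $\infty$ and the $z_\beta$. It contains every $a$-point, and yet $\infty$ is not accessible from $A$: if $F\subseteq A$ and $\infty\in\overline F$, then $z_\beta\in\overline F\setminus F$ for some $\beta$.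

\emph{Gluing removes such sets.} Fix $\varepsilon$ and let $H$ be saturated for the identification of $z_\beta$ with $a^\varepsilon_\beta$ $(\beta\in S)$, that is, $z_\beta\in H$ if and only if $a^\varepsilon_\beta\in H$. Suppose that $\infty\in\overline H\setminus H$ and that $H$ contains every $a$-point of $\overline H$. With $E$ chosen for $q[H]$, the points $a^0_\beta,a^1_\beta$ belong to $H$ for $\beta\in E\cap S$, and then so does $z_\beta$. The set $(E\cap S)\cup\{\omega_2\}$ is closed in $\Lambda$, since a point of $S\setminus E$ has an interval below it that misses $E$. Hence $F=q^{-1}[E\cap S]\subseteq H$ and $F\to\infty$.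
\end{example}

The two gluings, for $\varepsilon=0$ and $\varepsilon=1$, have no pair in common, as Lemma~\ref{lem:reduction} requires. But the bad set $A$ is not bad enough: the points $z_\beta$ are accessible from it. Indeed $F=\{\beta_i+1:i\in\Omega\}$ converges to $\beta$ in $\Lambda$ and misses $W(a^0_\beta)$ and $W(a^1_\beta)$, so $F\to z_\beta$ in $\Lambda'$. We need $z_\beta$ to be as inaccessible as $\infty$.

The points over $\beta$ see the part of the space below $\beta$ as $\omega_1$ clopen pieces; collapsing each piece to a point, they are limit points of the discrete space $\omega_1$. So we look for a space $Z=\omega_1\sqcup R$, with $\omega_1$ a dense set of isolated points, in which a point $z\in R$ plays the role of $\infty$, and in which the block over each $\beta\in S$ is a copy of all of $R$, attached to the $\omega_1$ pieces below $\beta$ as $R$ is attached to the points of $\omega_1$. The complements of the neighborhoods of $z$ will be generated by an $\omega_2$-chain of sets $K_\xi$, the analogs of $q^{-1}[\xi]$. Since $z$ must be a limit of $\omega_1$, the traces $T_\xi=K_\xi\cap\omega_1$ form a chain of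 length $\omega_2$ of small subsets of $\omega_1$, increasing modulo countable sets. We construct this chain first.

\section{A tower of nonstationary sets}\label{sec:tower}

\begin{definition}\label{def:tower}
Let $\lambda\le\omega_2$. A \emph{tower of length $\lambda$} is a sequence $(T_\xi)_{\xi<\lambda}$ of nonstationary subsets of $\omega_1$ such that, whenever the indices involved are below $\lambda$:
\begin{itemize}
\item[(T1)] $T_0=\emptyset$, and $T_\xi\subseteq^*T_\eta$ for $\xi<\eta$;
\item[(T2)] if $\xi\in S'$, then $T_\xi\subseteq T_{\xi+1}$ and $P_\xi:=T_{\xi+1}\setminus T_\xi$ is uncountable; if $\xi\in S$, then $T_{\xi+1}=T_\xi$;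
\item[(T3)] if $\operatorname{cf}\xi=\omega$, then $T_\xi=\bigcup_nT_{\xi_n}$;
\item[(T4)] if $\xi\in S$, then $T_\xi=\{d<\omega_1:d\in T_{\xi\langle i\rangle}\text{ for some }i<d\}$.
\end{itemize}
For $\xi\in S\cap\lambda$ define $\rho_\xi\colon T_\xi\to\omega_1$ by $\rho_\xi(d)=\min\{i:d\in T_{\xi\langle i\rangle}\}$, so that $\rho_\xi(d)<d$. For a finite sequence $t=(\tau_1,\dots,\tau_n)$ of elements of $S\cap\lambda$ let $\rho_t=\rho_{\tau_n}\circ\dots\circ\rho_{\tau_1}$, a partial function with its natural domain; $\rho_\emptyset$ is the identity of $\omega_1$, and $\rho_t[J]$ is the image of $J\cap\operatorname{dom}\rho_t$.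
\end{definition}

The delicate stage is $\xi\in S$. The plain union of $\omega_1$ earlier sets could be all of $\omega_1$. The diagonal union in (T4) is again nonstationary, which is the reason for choosing this notion of smallness, and it still almost contains the earlier sets. The function $\rho_\xi$ cuts $T_\xi$ into $\omega_1$ pieces that match the pieces $c_\xi^{-1}(i)$ of $\xi$, and the inequality $\rho_\xi(d)<d$ will make two inductions terminate.

Both inductions use countable elementary submodels. Let $\chi$ be a regular cardinal so large that the set $H(\chi)$ of all sets of hereditary cardinality below $\chi$ contains all objects under discussion and their power sets. Every countable subset of $H(\chi)$ is contained in a countable elementary submodel $M\prec(H(\chi),\in)$. We use two properties.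
\begin{itemize}
\item[(M1)] If there is an object with a property whose parameters lie in $M$, then there is such an object in $M$. In particular, objects defined from elements of $M$ belong to $M$. For example $\omega\subseteq M$; if $\zeta+1\in M$ then $\zeta\in M$; and if $M$ contains the system of ladders, then $\xi,i\in M$ implies $\xi_i\in M$ and $\xi\langle i\rangle\in M$.
\item[(M2)] If $A\in M$ is countable, then $A\subseteq M$, because $M$ contains an enumeration of $A$ by elements of $\omega$.
\end{itemize}

\begin{lemma}[Descent]\label{lem:descent}
Let $(T_\xi)_{\xi<\lambda}$ be a tower, let $M\prec H(\chi)$ be countable and contain the system of ladders, and let $d\in\omega_1\setminus M$. Suppose that $d\in T_\eta$ for some $\eta\in M\cap\lambda$, and let $\eta$ be the least such ordinal. Then either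
\begin{itemize}
\item[(i)] $\eta=\zeta+1$ with $\zeta\in S'\cap M$ and $d\in P_\zeta$; or
\item[(ii)] $\eta\in S$ and $\rho_\eta(d)\in\omega_1\setminus M$, $\rho_\eta(d)<d$.
\end{itemize}
\end{lemma}

\begin{proof}
We have $\eta\ne0$ since $T_0=\emptyset$. If $\eta=\zeta+1$, then $\zeta\in M$ and $d\notin T_\zeta$ by minimality; so $T_{\zeta+1}\ne T_\zeta$, which gives $\zeta\in S'$ by (T2), and $d\in P_\zeta$. If $\operatorname{cf}\eta=\omega$, then (T3) gives $d\in T_{\eta_n}$ for some $n$, with $\eta_n\in M\cap\eta$, against minimality. So in the remaining case $\eta\in S$. If $i=\rho_\eta(d)$ were in $M$, then $\eta\langle i\rangle\in M\cap\eta$ and $d\in T_{\eta\langle i\rangle}$, again against minimality.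
\end{proof}

In $Z$ each $P_\zeta$ will converge to a point $a_\zeta$. We must prevent an uncountable set $J\subseteq\omega_1$ from converging to $z$, or to a copy of $z$, and for this we want a copy of some $a_\zeta$ in its closure. When $J$ is treated at stage $\xi$ and $J\setminus T_\xi$ is uncountable, we can choose $P_\xi\subseteq J$. But $J$ may already be almost contained in $T_\xi$ while meeting every earlier $P_\zeta$ in a countable set. Then $J$ is spread over the pieces of some $T_\eta$ with $\eta\in S$, and we pass to $\rho_\eta[J]$ and try again. The descent lemma shows that finitely many such steps suffice.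

\begin{proposition}\label{prop:tower}
There is a tower $(T_\xi)_{\xi<\omega_2}$ such that
\begin{itemize}
\item[(T5)] for every uncountable $J\subseteq\omega_1$ there are $t\in S^{<\omega}$ and $\zeta\in S'$ with $\rho_t[J]\cap P_\zeta$ uncountable.
\end{itemize}
\end{proposition}

\begin{proof}
By (A) and $|S'|=\omega_2$, let $\{J_\xi:\xi\in S'\}$ list all uncountable subsets of $\omega_1$. We define $T_\xi$ by recursion on $\xi$ so that every initial segment is a tower. The set $T_0$, the limit stages and the steps from $\xi\in S$ to $\xi+1$ are prescribed; we check nonstationarity and (T1) at limits.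

If $\operatorname{cf}\xi=\omega$, then $T_\xi$ is a countable union of nonstationary sets. If $\eta<\xi$, then $\eta\le\xi_n$ for some $n$, and $T_\eta\subseteq^*T_{\xi_n}\subseteq T_\xi$. If $\xi\in S$, choose clubs $C_i$ missing $T_{\xi\langle i\rangle}$; their diagonal intersection misses $T_\xi$. If $\eta<\xi$, choose $i$ with $\eta<\xi\langle i\rangle$; then $T_\eta\subseteq^*T_{\xi\langle i\rangle}$, and every $d>i$ in $T_{\xi\langle i\rangle}$ belongs to $T_\xi$, so $T_\eta\subseteq^*T_\xi$.

Now let $\xi\in S'$, let $(T_\eta)_{\eta\le\xi}$ be given, and put $J=J_\xi$.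

\medskip\noindent\emph{Claim.} Either (a) $\rho_t[J]\cap P_\zeta$ is uncountable for some $t\in(S\cap\xi)^{<\omega}$ and $\zeta\in S'\cap\xi$, or (b) $\rho_t[J]\setminus T_\xi$ is uncountable for some $t\in(S\cap\xi)^{<\omega}$.

\medskip
Suppose that both fail. Let $M\prec H(\chi)$ be countable and contain $J$, $\xi$, the system of ladders and $(T_\eta)_{\eta\le\xi}$. Fix $d_0\in J\setminus M$ and put $t_0=\emptyset$. Suppose that $t_n\in M\cap(S\cap\xi)^{<\omega}$ is given with $d_n=\rho_{t_n}(d_0)\in\omega_1\setminus M$. The set $\rho_{t_n}[J]\setminus T_\xi$ belongs to $M$ and is countable, so it is contained in $M$ by (M2); hence $d_n\in T_\xi$. Apply Lemma~\ref{lem:descent} to $d_n$, obtaining $\eta\le\xi$ in $M$. In case (i), $\zeta<\xi$ and $d_n$ lies in $\rho_{t_n}[J]\cap P_\zeta$, a countable set that belongs to $M$; so $d_n\in M$, which is false. So case (ii) holds, and $\eta<\xi$ because $\xi\in S'$. Put $t_{n+1}=t_n{}^\frown\eta\in M$ and $d_{n+1}=\rho_\eta(d_n)=\rho_{t_{n+1}}(d_0)$. Then $d_{n+1}\notin M$ and $d_{n+1}<d_n$. We obtain an infinite decreasing sequence of ordinals, and the Claim follows.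

If (b) holds, let $P_\xi$ be an uncountable nonstationary subset of $\rho_t[J]\setminus T_\xi$ for some $t$ as in (b). Otherwise let $P_\xi$ be an uncountable nonstationary subset of $\omega_1\setminus T_\xi$, which contains a club. Put $T_{\xi+1}=T_\xi\cup P_\xi$; this is nonstationary and satisfies (T1) and (T2). Property (T5) holds for $J_\xi$, with $\zeta=\xi$ if (b) holds and by (a) otherwise.
\end{proof}

This is the only use of (A). We fix a tower as in Proposition~\ref{prop:tower}.

\section{The space $Z$}\label{sec:Z}

\subsection*{Points, blocks and projections}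
Since the block over each $\beta\in S$ is to be a copy of $R$, which has blocks of its own, the points of $R$ are indexed by finite sequences. Let $Z=\omega_1\sqcup R$, where
\[
R=\{z_s:s\in S^{<\omega}\}\sqcup\{a_{s^\frown\xi}:s\in S^{<\omega},\ \xi\in S'\}
\]
and all these points are distinct. We speak of \emph{$z$-points} and \emph{$a$-points}; the \emph{length} of $z_u$ or $a_u$ is the length of $u$. We write $z=z_\emptyset$ and $a_\xi=a_{(\xi)}$. For $t\in S^{<\omega}$ let $\theta_t\colon R\to R$ be the injection $\theta_t(z_u)=z_{t^\frown u}$, $\theta_t(a_u)=a_{t^\frown u}$, and write $\theta_\xi=\theta_{(\xi)}$. The \emph{blocks} are $\mathrm{Bl}_\xi=\{a_\xi\}$ for $\xi\in S'$ and $\mathrm{Bl}_\xi=\theta_\xi[R]$ for $\xi\in S$. A point of $R$ other than $z$ lies in the block named by the first entry of its index, so $R=\{z\}\sqcup\bigsqcup_{\xi<\omega_2}\mathrm{Bl}_\xi$. Put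
\[
K_\xi=T_\xi\cup\bigcup_{\eta<\xi}\mathrm{Bl}_\eta\qquad(\xi<\omega_2).
\]
Then $K_0=\emptyset$, $z\notin K_\xi$, and $K_\xi\subseteq^*K_\eta$ for $\xi\le\eta$.

For $\xi\in S$ we have $K_{\xi+1}=K_\xi\cup\mathrm{Bl}_\xi$, because $T_{\xi+1}=T_\xi$. Define $\pi_\xi\colon K_{\xi+1}\to Z$ by
\[
\pi_\xi(x)=\begin{cases}\theta_\xi^{-1}(x)\in R&\text{if }x\in\mathrm{Bl}_\xi,\\ c_\xi(\eta)\in\omega_1&\text{if }x\in\mathrm{Bl}_\eta,\ \eta<\xi,\\ \rho_\xi(x)\in\omega_1&\text{if }x\in T_\xi,\end{cases}
\]
and let $D^\xi_i=\pi_\xi^{-1}(i)$ for $i<\omega_1$; see Figure~\ref{fig:pi}. The cuts made by $c_\xi$ and by $\rho_\xi$ fit together: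
\begin{equation}\label{eq:D}
\bigcup_{j\le i}D^\xi_j=^*K_{\xi\langle i\rangle}\qquad(\xi\in S,\ i<\omega_1).
\end{equation}
Indeed, by \eqref{eq:c} both sides contain exactly the blocks $\mathrm{Bl}_\eta$ with $\eta<\xi\langle i\rangle$ and no other points of $R$. In $\omega_1$, we have $\{d\in T_\xi:\rho_\xi(d)\le i\}\subseteq\bigcup_{j\le i}T_{\xi\langle j\rangle}\subseteq^*T_{\xi\langle i\rangle}$, and every $d>i$ in $T_{\xi\langle i\rangle}$ satisfies $d\in T_\xi$ and $\rho_\xi(d)\le i$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \x/\n in {0/0,2/1,5/i} {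
  \draw (\x,1.5) rectangle (\x+1.6,3.0);
  \draw[dashed] (\x,2.1) -- (\x+1.6,2.1);
  \foreach \k in {0.3,0.8,1.3} { \draw (\x+\k,2.55) circle (4pt); }
  \node at (\x+0.8,3.35) {$D^\xi_{\n}$};
  \draw[->] (\x+0.8,1.4) -- (\x+0.8,0.35);
  \fill (\x+0.8,0.1) circle (1.5pt) node[below] {$\n$};
}
\foreach \x in {4.3,7.4} { \node at (\x,2.25) {$\cdots$}; \node at (\x,0.1) {$\cdots$}; }
\node[left] at (-0.1,2.55) {$\mathrm{Bl}_\eta,\ \eta<\xi$};
\node[left] at (-0.1,1.8) {$T_\xi$};
\node[left] at (-0.1,0.1) {$\omega_1$};
\draw (8.2,2.1) rectangle (9.8,3.0);
\node at (9,2.55) {$\mathrm{Bl}_\xi$};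
\draw[->] (9,2.0) -- node[right] {$\theta_\xi^{-1}$} (9,0.65);
\draw (8.2,-0.35) rectangle (9.8,0.55);
\node at (9,0.1) {$R$};
\end{tikzpicture}
\caption{The projection $\pi_\xi\colon K_{\xi+1}\to Z=\omega_1\sqcup R$ for $\xi\in S$. The piece $D^\xi_i$ consists of the blocks $\mathrm{Bl}_\eta$ with $c_\xi(\eta)=i$ (circles) and the points $d\in T_\xi$ with $\rho_\xi(d)=i$ (lower strip); it is collapsed to the point $i\in\omega_1$. The block $\mathrm{Bl}_\xi$ is mapped bijectively onto $R$.}
\label{fig:pi}
\end{figure}

\subsection*{The topology}
The point $a_\xi$ is to be the limit of $P_\xi$, as $\infty$ is the limit of $D$ in the example of Section~\ref{sec:intro}; the point $z$ lies beyond all $K_\xi$; and $\theta_\xi(y)$ is to see the pieces $D^\xi_i$ as $y$ sees the points $i$. Accordingly, define families $\mathcal N(x)$ of subsets of $Z$, for $x\in R$, by recursion on the length of $x$: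
\begin{align*}
\mathcal N(a_\xi)&=\{U:a_\xi\in U\text{ and }P_\xi\setminus U\text{ is countable}\}&&(\xi\in S'),\\
\mathcal N(z)&=\{U:z\in U\text{ and }Z\setminus K_\xi\subseteq^*U\text{ for some }\xi<\omega_2\},\\
\mathcal N(\theta_\xi(y))&=\{U:\pi_\xi^{-1}(V)\subseteq U\text{ for some }V\in\mathcal N(y)\}&&(\xi\in S,\ y\in R).
\end{align*}

\begin{lemma}\label{lem:filter}
For $x\in R$, the family $\mathcal N(x)$ is closed under supersets and countable intersections, its members contain $x$, and $Z\setminus F\in\mathcal N(x)$ for every countable $F\subseteq\omega_1$. Hence $U\in\mathcal N(x)$ and $U\subseteq^*U'$ imply $U'\in\mathcal N(x)$.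
\end{lemma}

\begin{proof}
Closure under supersets is part of the definitions. We prove the rest by induction on length. For $a_\xi$ use $P_\xi\setminus\bigcap_nU_n=\bigcup_n(P_\xi\setminus U_n)$. For $z$, if $Z\setminus K_{\mu(n)}\subseteq^*U_n$ and $\mu=\sup_n\mu(n)$, then $Z\setminus K_\mu\subseteq^*Z\setminus K_{\mu(n)}\subseteq^*U_n$ for all $n$, so $Z\setminus K_\mu\subseteq^*\bigcap_nU_n$; and $Z\setminus K_0=Z\subseteq^*Z\setminus F$. For $\theta_\xi(y)$, preimages commute with intersections, and $\pi_\xi(\theta_\xi(y))=y$ lies in every $V\in\mathcal N(y)$. The set $F'=\pi_\xi[F\cap K_{\xi+1}]=\rho_\xi[F]$ is a countable subset of $\omega_1$, so $Z\setminus F'\in\mathcal N(y)$, and $\pi_\xi^{-1}(Z\setminus F')\subseteq Z\setminus F$. For the last statement, $U'\supseteq U\cap(Z\setminus F)$ with $F=U\setminus U'$.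
\end{proof}

Call $U\subseteq Z$ \emph{open} if $U\in\mathcal N(x)$ for all $x\in U\cap R$. By Lemma~\ref{lem:filter} this is a topology in which countable intersections of open sets are open and countable subsets of $\omega_1$ are clopen; in particular the points of $\omega_1$ are isolated. Moreover,
\begin{equation}\label{eq:star}
\text{if $O$ is clopen and $A=^*O$, then $A$ is clopen,}
\end{equation}
since $A=(O\setminus F)\cup F'$ with the clopen sets $F=O\setminus A$ and $F'=A\setminus O$. It is not automatic that the members of $\mathcal N(x)$ are neighborhoods of $x$; this needs enough open sets.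

\begin{lemma}\label{lem:clopen}
\begin{itemize}
\item[(i)] $K_\xi$ is clopen for $\xi\in S'$.
\item[(ii)] $\{a_\xi\}\cup P_\xi$ is clopen for $\xi\in S'$.
\item[(iii)] $D^\xi_i$ is clopen for $\xi\in S$ and $i<\omega_1$.
\item[(iv)] For $\xi\in S$, the map $\pi_\xi$ is continuous on the clopen set $K_{\xi+1}$.
\item[(v)] For $x\in R$, $\mathcal N(x)$ is the family of all neighborhoods of $x$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $x\in K_\xi\cap R$, say $x\in\mathrm{Bl}_\eta$ with $\eta<\xi$. If $\eta\in S'$, then $x=a_\eta$ and $P_\eta\subseteq T_{\eta+1}\subseteq^*T_\xi$, so $K_\xi\in\mathcal N(x)$. If $\eta\in S$, then $K_{\eta+1}=\pi_\eta^{-1}(Z)\in\mathcal N(x)$ and $K_{\eta+1}\subseteq^*K_\xi$. So $K_\xi$ is open.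

Let $x\in R\setminus K_\xi$; we show $Z\setminus K_\xi\in\mathcal N(x)$. For $x=z$ this holds by definition. If $x=a_\eta$ with $\eta\in S'$, $\eta\ge\xi$, then $P_\eta\cap K_\xi=P_\eta\cap T_\xi\subseteq T_\xi\setminus T_\eta$ is countable. If $x=\theta_\eta(y)$ with $\eta\in S$, $\eta\ge\xi$, then $\eta>\xi$; this is where $\xi\in S'$ is used. Choose $i$ with $\xi<\eta\langle i\rangle$. The set $V=Z\setminus\{j\in\omega_1:j\le i\}$ is in $\mathcal N(y)$, and by \eqref{eq:D}
\[
\pi_\eta^{-1}(V)=K_{\eta+1}\setminus\bigcup_{j\le i}D^\eta_j\subseteq^*Z\setminus K_{\eta\langle i\rangle}\subseteq^*Z\setminus K_\xi .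
\]

(ii) By (T2), $\{a_\xi\}\cup P_\xi=K_{\xi+1}\setminus K_\xi$, and both $\xi$ and $\xi+1$ are in $S'$.

(iii) By (i), \eqref{eq:D} and \eqref{eq:star}, each $G_i=\bigcup_{j\le i}D^\xi_j$ is clopen. Then $D^\xi_i=G_i\setminus\bigcup_{j<i}G_j$ is clopen, because a countable union of clopen sets is clopen.

(iv) Let $V\subseteq Z$ be open and $x\in\pi_\xi^{-1}(V)\cap R$. If $x=\theta_\xi(y)$, then $y\in V\cap R$, so $V\in\mathcal N(y)$ and $\pi_\xi^{-1}(V)\in\mathcal N(x)$. Otherwise $i=\pi_\xi(x)\in\omega_1$ and $x\in D^\xi_i\subseteq\pi_\xi^{-1}(V)$; by (iii), $D^\xi_i\in\mathcal N(x)$.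

(v) Neighborhoods of $x$ belong to $\mathcal N(x)$ by the definition of open sets. Conversely we show by induction on length that each $U\in\mathcal N(x)$ contains an open set containing $x$. For $a_\xi$ take $\{a_\xi\}\cup(P_\xi\setminus F)$ with $F=P_\xi\setminus U$. For $z$, if $Z\setminus K_\xi\subseteq^*U$, then $Z\setminus K_{\xi+1}\subseteq^*U$, so $Z\setminus(K_{\xi+1}\cup F)\subseteq U$ for a countable $F\subseteq\omega_1$, and this set is open by (i). For $\theta_\xi(y)$ take $\pi_\xi^{-1}(V')$, where $\pi_\xi^{-1}(V)\subseteq U$ and $V'$ is open with $y\in V'\subseteq V$.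
\end{proof}

\begin{lemma}\label{lem:Haus}
$Z$ is a Hausdorff $P$-space, and every neighborhood of every point of $R$ contains uncountably many points of $\omega_1$.
\end{lemma}

\begin{proof}
A point $d\in\omega_1$ is separated from any other point by the clopen set $\{d\}$. For distinct $x,x'\in R$ we use induction on the sum of the lengths. If $x\in\mathrm{Bl}_\eta$ and $x'$ is $z$ or lies in a later block, the clopen set $K_{\eta+1}$ separates them. If they lie in the same block, then $x=\theta_\xi(y)$ and $x'=\theta_\xi(y')$ with $y\ne y'$, and the $\pi_\xi$-preimages of disjoint open neighborhoods of $y$ and $y'$ separate them.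

The second statement is proved by induction on length. A neighborhood of $a_\xi$ contains all but countably many points of the uncountable set $P_\xi$. A neighborhood of $z$ contains all but countably many points of some $\omega_1\setminus T_\xi$, which contains a club. A neighborhood of $\theta_\xi(y)$ contains $\pi_\xi^{-1}(V)$ for some $V\in\mathcal N(y)$, and by induction there is $i\in V\cap\omega_1$. By \eqref{eq:c}, the successor $\eta=\xi_i+1$ has $c_\xi(\eta)=i$, so $D^\xi_i\subseteq\pi_\xi^{-1}(V)$ is an open neighborhood of $a_\eta$, and we are in the first case.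
\end{proof}

\subsection*{The Lindel\"of property}
For $\Lambda$, induction along $\omega_2+1$ was enough. In $Z$ it is not, since the block $\mathrm{Bl}_\xi$ is a copy of all of $R$. Instead we fix a countable model $M$ containing the cover $\mathcal U$ and show that $\mathcal U\cap M$ is a subcover. A point that is not covered for a direct reason is sent by some $\pi_\xi$ with $\xi\in M$ to a simpler point: a smaller ordinal, a shorter point of $R$, or a point of $\omega_1$ instead of a point of $R$. The cover must be transported along $\pi_\xi$ as well. The transported family covers $R$ but need not cover $\omega_1$, since a piece $D^\xi_i$ need not lie in one member of $\mathcal U$. So the induction runs over all families in $M$ that cover $R$.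

\begin{proposition}\label{prop:Lind}
$Z$ is Lindel\"of.
\end{proposition}

\begin{proof}
An \emph{$R$-cover} is a family of open subsets of $Z$ that covers $R$. For an $R$-cover $\mathcal U$ and $\xi\in S$ let
\[
\mathcal U_\xi=\{V\subseteq Z\text{ open}:\pi_\xi^{-1}(V)\subseteq U\text{ for some }U\in\mathcal U\}.
\]
This is an $R$-cover: if $y\in R$ and $\theta_\xi(y)\in U\in\mathcal U$, then $\pi_\xi^{-1}(V)\subseteq U$ for some $V\in\mathcal N(y)$, and $V$ can be taken open by Lemma~\ref{lem:clopen}(v).

Let $M\prec H(\chi)$ be countable and contain the ladders, the tower and the space $Z$ with all the structure defined above. Let $\mathcal U\in M$ be an $R$-cover. We record two consequences of (M1) and (M2).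
\begin{itemize}
\item[(L1)] If $\xi\in S\cap M$, then $\mathcal U_\xi\in M$; and if $x\in K_{\xi+1}$ and $\pi_\xi(x)\in\bigcup(\mathcal U_\xi\cap M)$, then $x\in\bigcup(\mathcal U\cap M)$. Indeed, for $V\in\mathcal U_\xi\cap M$ there is $U\in\mathcal U\cap M$ with $\pi_\xi^{-1}(V)\subseteq U$.
\item[(L2)] There are $U_z\in\mathcal U\cap M$ and $\mu\in M\cap\omega_2$ such that $U_z$ contains every point of $Z\setminus K_\mu$ that lies in $R$ or in $\omega_1\setminus M$. Indeed, take $U_z\ni z$ and $\mu$ in $M$ with $Z\setminus K_\mu\subseteq^*U_z$; the countable set $(Z\setminus K_\mu)\setminus U_z\subseteq\omega_1$ belongs to $M$, so it is contained in $M$.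
\end{itemize}

\noindent\emph{Claim 1. If $d\in\omega_1\setminus M$, then $d\in\bigcup(\mathcal U\cap M)$ for every $R$-cover $\mathcal U\in M$.} We use induction on $d$. If $d\notin T_\mu$, then $d\in U_z$. Otherwise Lemma~\ref{lem:descent} applies to $d$ and yields $\eta\in M$. In case (i), $d\in P_\zeta$ with $\zeta\in S'\cap M$. Take $U\in\mathcal U\cap M$ with $a_\zeta\in U$; the countable set $P_\zeta\setminus U$ belongs to $M$, so it does not contain $d$, and $d\in U$. In case (ii), $\pi_\eta(d)=\rho_\eta(d)$ is a smaller element of $\omega_1\setminus M$; apply the induction hypothesis to it and to $\mathcal U_\eta$, and then (L1).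

\medskip\noindent\emph{Claim 2. If $x\in R$, then $x\in\bigcup(\mathcal U\cap M)$ for every $R$-cover $\mathcal U\in M$.} We use induction on the length of $x$. If $x\notin K_\mu$, then $x\in U_z$. Otherwise $x\in\mathrm{Bl}_\eta$ with $\eta<\mu$; let $\xi\le\mu$ be the least element of $M\cap\omega_2$ with $\xi\ge\eta$.

Suppose $\xi=\eta$. If $\eta\in S'$, then $x=a_\eta\in M$, and (M1) gives $U\in\mathcal U\cap M$ with $x\in U$. If $\eta\in S$, then $\pi_\eta(x)\in R$ is shorter than $x$; apply the induction hypothesis to it and to $\mathcal U_\eta$, and then (L1).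

Suppose $\xi>\eta$. Then no element of $M$ lies in $[\eta,\xi)$. So $\xi$ is not a successor, since its predecessor would lie there, and $\operatorname{cf}\xi\neq\omega$, since some $\xi_n$ would lie there. Hence $\xi\in S$. Let $i=c_\xi(\eta)=\pi_\xi(x)$. If $i\in M$, then $\xi\langle i\rangle\in M$ and $\eta<\xi\langle i\rangle<\xi$, which is impossible. So $i\in\omega_1\setminus M$; apply Claim~1 to $i$ and $\mathcal U_\xi$, and then (L1).

\medskip
Given an open cover $\mathcal U$ of $Z$, choose $M$ with $\mathcal U\in M$. The countable family $\mathcal U\cap M$ covers $\omega_1\cap M$ by (M1), $\omega_1\setminus M$ by Claim~1, and $R$ by Claim~2.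
\end{proof}

This section used only (T1)--(T4), and no property of the ladders beyond being increasing and cofinal.

\section{Closures in $Z$}\label{sec:closures}

\subsection*{Self-similarity}
Questions about $z_t$ or $a_{t^\frown\xi}$ reduce to questions about $z$ or $a_\xi$ by iterating the projections. For $t=(\tau_1,\dots,\tau_n)\in S^{<\omega}$ let $\pi_t=\pi_{\tau_n}\circ\dots\circ\pi_{\tau_1}$ with its natural domain $K^t$; thus $K^\emptyset=Z$ and $\pi_\emptyset$ is the identity. For $B\subseteq Z$ we write $\pi_t[B]$ for $\pi_t[B\cap K^t]$.

\begin{lemma}[Transfer]\label{lem:transfer}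
Let $t\in S^{<\omega}$, $y\in R$ and $B\subseteq Z$.
\begin{itemize}
\item[(i)] $K^t$ is clopen and $\pi_t\colon K^t\to Z$ is continuous.
\item[(ii)] $\pi_t^{-1}(y)=\{\theta_t(y)\}$.
\item[(iii)] $U\in\mathcal N(\theta_t(y))$ if and only if $U\supseteq\pi_t^{-1}(V)$ for some $V\in\mathcal N(y)$.
\item[(iv)] $K^t\cap\omega_1$ is the domain of $\rho_t$, and $\pi_t=\rho_t$ there.
\item[(v)] $\theta_t(y)\in B\iff y\in\pi_t[B]$, and $\theta_t(y)\in\overline B\iff y\in\overline{\pi_t[B]}$.
\end{itemize}
\end{lemma}

\begin{proof}
We prove (i)--(iv) by induction on the length of $t$; they are trivial for $t=\emptyset$. Let $t=\tau^\frown u$, so that $\pi_t=\pi_u\circ\pi_\tau$ and $\theta_t=\theta_\tau\circ\theta_u$. (i) $K^t=\pi_\tau^{-1}(K^u)$ is clopen by Lemma~\ref{lem:clopen}(iv). (ii) Only points of $\mathrm{Bl}_\tau$ are sent into $R$ by $\pi_\tau$, so $\pi_t^{-1}(y)=\pi_\tau^{-1}(\theta_u(y))=\{\theta_\tau(\theta_u(y))\}$. (iii) By definition, $U\in\mathcal N(\theta_\tau(\theta_u(y)))$ if and only if $U\supseteq\pi_\tau^{-1}(W)$ for some $W\in\mathcal N(\theta_u(y))$, and by induction $W$ may be taken of the form $\pi_u^{-1}(V)$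 with $V\in\mathcal N(y)$. (iv) A point $d\in\omega_1$ lies in $K^t$ if and only if $d\in K_{\tau+1}\cap\omega_1=T_\tau$ and $\pi_\tau(d)=\rho_\tau(d)$ lies in $K^u\cap\omega_1=\operatorname{dom}\rho_u$.

The first equivalence in (v) is (ii). The second follows from (iii), because $\pi_t^{-1}(V)$ meets $B$ if and only if $V$ meets $\pi_t[B]$.
\end{proof}

\subsection*{The $a$-points} They take over the role of the always accessible points of Example~\ref{ex:Lambda}, and by (T5) they are unavoidable.

\begin{lemma}\label{lem:a}
If $a_s\in\overline B\setminus B$, there are an uncountable $J\subseteq\omega_1$ and points $b_i\in B$ $(i\in J)$ such that every neighborhood of $a_s$ contains all but countably many $b_i$ and $\{b_i:i\in J\}\to a_s$.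
\end{lemma}

\begin{proof}
Let $s=t^\frown\xi$ with $\xi\in S'$, so $a_s=\theta_t(a_\xi)$. By Lemma~\ref{lem:transfer}(v), $a_\xi\in\overline{\pi_t[B]}\setminus\pi_t[B]$. So $J=\pi_t[B]\cap P_\xi$ is uncountable, for otherwise $\{a_\xi\}\cup(P_\xi\setminus J)$ would be a neighborhood of $a_\xi$ missing $\pi_t[B]$. Pick $b_i\in B\cap\pi_t^{-1}(i)$ for $i\in J$ and let $F=\{b_i:i\in J\}$. A neighborhood of $a_s$ contains $\pi_t^{-1}(P_\xi\setminus F')$ for a countable $F'$, hence all $b_i$ with $i\notin F'$. So $a_s\in\overline F\setminus F$. The set $G=\pi_t^{-1}(\{a_\xi\}\cup P_\xi)$ is clopen by Lemmas \ref{lem:clopen}(ii) and~\ref{lem:transfer}(i), and it contains $F$; so $\overline F\subseteq G$. A point $x\in G\setminus\{a_s\}$ lies in an open fiber $\pi_t^{-1}(i)$, $i\in P_\xi$, which contains at most one point of $F$; so $x\in\overline F$ only if $x\in F$.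
\end{proof}

\begin{lemma}\label{lem:J}
Every uncountable $J\subseteq\omega_1$ has an $a$-point in its closure.
\end{lemma}

\begin{proof}
Take $t$ and $\zeta$ from (T5). Every neighborhood of $a_\zeta$ meets the uncountable set $\rho_t[J]\cap P_\zeta$, and $\rho_t[J]=\pi_t[J]$. By Lemma~\ref{lem:transfer}(v), $a_{t^\frown\zeta}\in\overline J$.
\end{proof}

\subsection*{The $z$-points} The next lemma is the reflection step of Example~\ref{ex:three}, carried out at an arbitrary $z$-point. The new possibility is that $z$ is approached through points of $\omega_1$ only; Lemma~\ref{lem:J} takes care of it.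

\begin{lemma}[Reflection]\label{lem:key}
Let $B\subseteq Z$ contain every $a$-point of $\overline B$, and let $z_t\in\overline{B\setminus\{z_t\}}$. Then the set $I=\{\eta<\omega_2:B\cap\theta_t[\mathrm{Bl}_\eta]\ne\emptyset\}$ is unbounded, and there is a club $E\subseteq\omega_2$ such that $\theta_t[\mathrm{Bl}_\beta]\subseteq\overline B$ for all $\beta\in E\cap S$.
\end{lemma}

\begin{proof}
Let $B'=\pi_t[B]$. By Lemma~\ref{lem:transfer}(ii), $\pi_t[B\setminus\{z_t\}]=B'\setminus\{z\}$. By part (v) of that lemma, $z\in\overline{B'\setminus\{z\}}$, the set $B'$ contains every $a$-point of $\overline{B'}$, we have $I=\{\eta:B'\cap\mathrm{Bl}_\eta\ne\emptyset\}$, and $\mathrm{Bl}_\beta\subseteq\overline{B'}$ implies $\theta_t[\mathrm{Bl}_\beta]\subseteq\overline B$. So we may assume $t=\emptyset$.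

Suppose that $I$ is bounded, and take $\xi\in S'$ with $I\subseteq\xi$. Then $Q=B\setminus(K_\xi\cup\{z\})$ is a subset of $\omega_1$. Since $Z\setminus K_\xi$ is an open neighborhood of $z$, we have $z\in\overline Q$, so $Q$ is not closed and hence uncountable. By Lemma~\ref{lem:J} there is an $a$-point $a_u\in\overline Q$. It lies in the closed set $Z\setminus K_\xi$, and it lies in $B$ by hypothesis. Thus $a_u\in Q\subseteq\omega_1$, which is absurd.

Let $E$ be a club for $I$ as in (B), let $\beta\in E\cap S$ and $y\in R$. A neighborhood of $\theta_\beta(y)$ contains $\pi_\beta^{-1}(V)$ for some $V\in\mathcal N(y)$, and $V\cap\omega_1$ is uncountable by Lemma~\ref{lem:Haus}. So there are $i\in V\cap\omega_1$ and $\eta\in I\cap(\beta_i,\beta_{i+1}]$. By \eqref{eq:c}, $\mathrm{Bl}_\eta\subseteq D^\beta_i\subseteq\pi_\beta^{-1}(V)$, and $\mathrm{Bl}_\eta$ meets $B$. Hence $\theta_\beta(y)\in\overline B$.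
\end{proof}

\begin{proposition}\label{prop:notWW}
$Z$ is not weakly Whyburn.
\end{proposition}

\begin{proof}
Let $N$ be the set of $z$-points and $A=Z\setminus N$. By Lemma~\ref{lem:Haus}, $\overline A=Z$, so $A$ is not closed and $\overline A\setminus A=N$. Suppose that $F\subseteq A$ and $F\to z_t$. The closed set $C=F\cup\{z_t\}$ satisfies the hypotheses of Lemma~\ref{lem:key}. So $\theta_t[\mathrm{Bl}_\beta]\subseteq C$ for some $\beta\in S$, and $z_{t^\frown\beta}\in C\setminus\{z_t\}=F\subseteq A$, a contradiction.
\end{proof}

\begin{remark}\label{rem:hyp}
Property (T5), and with it (A), enters only through Lemma~\ref{lem:J}. It excludes, for instance, an uncountable $J\subseteq\omega_1$ that meets every $T_\xi$ in a countable set. For such $J$, each point of $\mathrm{Bl}_\eta$ would have the neighborhood $K_{\eta+1}\setminus J$, while every neighborhood of $z$ would meet $J$; so $J\to z$ with $J\subseteq A$.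

Hypothesis (B) enters only in the last paragraph of the proof of Lemma~\ref{lem:key}. To see why almost all intervals of the ladder must be met, let $\beta\in S$, $B\subseteq\bigcup_{\eta<\beta}\mathrm{Bl}_\eta$ and $J=\pi_\beta[B]\subseteq\omega_1$. By Lemma~\ref{lem:transfer}(v), $\overline B\cap\mathrm{Bl}_\beta=\theta_\beta[\overline J\cap R]$. If $J\subseteq P_\zeta$, then $\overline J\cap R\subseteq\{a_\zeta\}$, and $\overline B$ contains no $z$-point of $\mathrm{Bl}_\beta$ even when $J$ is uncountable.
\end{remark}

The failure of the weak Whyburn property is not due to a lack of convergent transfinite sequences. A sequence $(x_\alpha)_{\alpha<\kappa}$ \emph{converges} to $x$ if every neighborhood of $x$ contains all $x_\alpha$ from some index on, and a space is \emph{pseudoradial} if every non-closed set $B$ contains a transfinite sequence converging to a point outside $B$.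

\begin{proposition}\label{prop:pseudo}
Under \textup{(A)} and \textup{(B)}, the space $Z$ is a Lindel\"of pseudoradial $P$-space that is not weakly Whyburn.
\end{proposition}

\begin{proof}
It remains to show that $Z$ is pseudoradial. Let $B$ be non-closed. If some $a_s$ lies in $\overline B\setminus B$, the points $b_i$ of Lemma~\ref{lem:a}, listed in the order of $J$, form an $\omega_1$-sequence in $B$ converging to $a_s$. Otherwise $z_t\in\overline B\setminus B$ for some $t$, since the points of $\omega_1$ are isolated, and the set $I$ of Lemma~\ref{lem:key} is unbounded. Pick $x_\eta\in B\cap\theta_t[\mathrm{Bl}_\eta]$ for $\eta\in I$. A neighborhood of $z_t$ contains $\pi_t^{-1}(V)$ for some $V\in\mathcal N(z)$, and $V$ contains all blocks from some index on. So $(x_\eta)_{\eta\in I}$ is an $\omega_2$-sequence converging to $z_t$.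
\end{proof}

\section{The two quotients}\label{sec:quot}

We now glue every $z$-point to an $a$-point. The partner of $z_s$ must lie in every set $\theta_t[\mathrm{Bl}_\beta]$ that contains $z_s$, so that Lemma~\ref{lem:key} delivers it, and this holds for the points $a_{s^\frown\xi}$. Note that $0,1\in S'$. For $\varepsilon\in\{0,1\}$ let $\sim_\varepsilon$ be the equivalence relation on $Z$ whose only nontrivial classes are the \emph{pairs} $\{z_s,a_{s^\frown\varepsilon}\}$, $s\in S^{<\omega}$. Let $f_\varepsilon\colon Z\to X_\varepsilon=Z/{\sim_\varepsilon}$ be the quotient map; a subset of $X_\varepsilon$ is open if and only if its preimage is open. Fix $\varepsilon$, write $[x]$ for the class of $x$, and call a subset of $Z$ \emph{saturated} if it is a union of classes.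

To see that $X_\varepsilon$ is Hausdorff we need small neighborhoods that do not cut pairs. The point is that every pair except $\{z,a_\varepsilon\}$ lies inside a block: the pair with index $s=\xi^\frown u$ is the $\theta_\xi$-image of the pair with index $u$.

\begin{lemma}\label{lem:sat}
For every $x\in Z$ and every neighborhood $U$ of $x$ there is an open $U'$ with $x\in U'\subseteq U$ such that every class other than $[x]$ is contained in $U'$ or disjoint from $U'$.
\end{lemma}

\begin{proof}
Only pairs need attention. For $x\in\omega_1$ take $U'=\{x\}$. For $x\in R$ we use induction on length.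

If $x=a_\xi$ with $\xi\in S'$, take $U'=\{a_\xi\}\cup(P_\xi\cap U)$. It is open, and it meets $R$ only in $x$, so it misses every pair other than $[x]$.

If $x=z$, take $U'=Z\setminus(K_\xi\cup F)\subseteq U$ with $\xi\in S'$ and $F\subseteq\omega_1$ countable. A pair other than $[z]$ lies in one block, and a block is contained in $U'$ or disjoint from it.

If $x=\theta_\xi(y)$ with $\xi\in S$, let $V\in\mathcal N(y)$ satisfy $\pi_\xi^{-1}(V)\subseteq U$, and let $V'\subseteq V$ be given by the induction hypothesis for $y$. Since $\varepsilon<\omega_1\le\xi$, the ordinal $c_\xi(\varepsilon)$ is defined. Put $U'=\pi_\xi^{-1}(V'\setminus\{c_\xi(\varepsilon)\})$, an open set that contains $x$ because $y\in R$. The pair $\{z,a_\varepsilon\}$ misses $U'$, since $z\notin K_{\xi+1}$ and $\pi_\xi(a_\varepsilon)=c_\xi(\varepsilon)$. A block $\mathrm{Bl}_\eta$ with $\eta>\xi$ misses $K_{\xi+1}$, and $\pi_\xi$ is constant on a block with $\eta<\xi$; in both cases the block, and each pair inside it, is contained in $U'$ or disjoint from it. Finally, $[x]=\theta_\xi\big[[y]\big]$, so a pair in $\mathrm{Bl}_\xi$ other than $[x]$ is the $\theta_\xi$-image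 of a pair other than $[y]$; and $\theta_\xi(w)\in U'$ if and only if $w\in V'$, for $w\in R$.
\end{proof}

\begin{lemma}\label{lem:Xeps}
$X_\varepsilon$ is a Hausdorff Lindel\"of $P$-space of cardinality $\omega_2$, and $f_\varepsilon$ is a closed map.
\end{lemma}

\begin{proof}
Given two different classes, take pairwise disjoint neighborhoods of their at most four points, shrink them by Lemma~\ref{lem:sat}, and form the union over each class. Each union is saturated: it contains its own class, and every other class is contained in or disjoint from each of the sets united. The images of the two unions are disjoint open neighborhoods in $X_\varepsilon$. The space $X_\varepsilon$ is a $P$-space because preimages commute with intersections, and it is Lindel\"of as a continuous image of $Z$. The map $f_\varepsilon$ is closed by Lemma~\ref{lem:P}(iii). Since $|S^{<\omega}|=\omega_2$, we have $|Z|=\omega_2$, and classes have at most two points.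
\end{proof}

\begin{proposition}\label{prop:WW}
$X_\varepsilon$ is weakly Whyburn.
\end{proposition}

\begin{proof}
Write $f=f_\varepsilon$. Let $H_0\subseteq X_\varepsilon$ be non-closed and $H=f^{-1}(H_0)$. Then $H$ is saturated, and it is not closed because $f$ is a quotient map. It suffices to find $x\in\overline H\setminus H$ that is accessible from $H$ in $Z$. Indeed, let $F\subseteq H$ and $F\to x$. Then $f[F]\subseteq H_0$ and $f(x)\notin H_0$; the set $f[F\cup\{x\}]=f[F]\cup\{f(x)\}$ is closed because $f$ is closed; and $f(x)\in\overline{f[F]}$ by continuity. So $f[F]\to f(x)$ and $f(x)\in\overline{H_0}\setminus H_0$.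

If $\overline H\setminus H$ contains an $a$-point, it is accessible from $H$ by Lemma~\ref{lem:a}. So assume that $H$ contains every $a$-point of $\overline H$. As the points of $\omega_1$ are isolated, $z_t\in\overline H\setminus H$ for some $t$. Let $E$ be the club given by Lemma~\ref{lem:key} for $B=H$.

\emph{For $\beta\in E\cap S$ we have $\theta_t[\mathrm{Bl}_\beta]\subseteq H$.} The set $\theta_t[\mathrm{Bl}_\beta]$ is contained in $\overline H$, so its $a$-points are in $H$. Its other points have the form $z_{t^\frown\beta^\frown u}$ with $u\in S^{<\omega}$. The partner $a_{t^\frown\beta^\frown u^\frown\varepsilon}$ is an $a$-point of $\theta_t[\mathrm{Bl}_\beta]$, so it is in $H$, and then $z_{t^\frown\beta^\frown u}\in H$ because $H$ is saturated. This is the only use of the gluing.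

Put $F_0=\bigcup\{\mathrm{Bl}_\beta:\beta\in E\cap S\}$ and $C_0=F_0\cup\{z\}\subseteq R$.

\emph{$C_0$ is closed.} Let $x\notin C_0$. If $x\in\omega_1$, then $\{x\}$ is a neighborhood missing $C_0$. If $x=a_\xi$ with $\xi\in S'$, then $\{a_\xi\}\cup P_\xi$ is one. Otherwise $x\in\mathrm{Bl}_\beta$ with $\beta\in S\setminus E$. Since $E$ is closed, $E\cap\beta$ is bounded in $\beta$, so $E\cap\beta\subseteq\beta\langle i\rangle$ for some $i$. The open set $\pi_\beta^{-1}(Z\setminus\{j\in\omega_1:j\le i\})$ contains $x$ but not $z$, and by \eqref{eq:c} it meets only the blocks $\mathrm{Bl}_\eta$ with $\beta\langle i\rangle\le\eta\le\beta$. None of these $\eta$ is in $E$, so the set misses $C_0$.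

Let $F=\theta_t[F_0]\subseteq H$. By Lemma~\ref{lem:transfer}(ii), $F\cup\{z_t\}=\pi_t^{-1}(C_0)$, which is closed by part (i) of that lemma. Every neighborhood of $z$ contains all blocks from some index on and $E\cap S$ is unbounded, so $z\in\overline{F_0}=\overline{\pi_t[F]}$, and $z_t\in\overline F$ by part (v). Since $z_t\notin H$, we conclude that $F\to z_t$.
\end{proof}

Proposition~\ref{prop:notWW} needed only one ordinal $\beta\in E\cap S$. The proof above needs the full strength of (B): the set $C_0$ is closed because $E$ is closed.

\begin{proof}[Proof of Theorem~\ref{thm:main}]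
Let $X=X_0$ and $Y=X_1$. By Lemma~\ref{lem:Xeps} and Proposition~\ref{prop:WW} they are Lindel\"of weakly Whyburn $P$-spaces of cardinality $\omega_2$. The map $(f_0,f_1)$ is injective: two distinct points with the same image would form a pair $\{z_s,a_{s^\frown0}\}=\{z_t,a_{t^\frown1}\}$, and then $s^\frown0=t^\frown1$, which is impossible. Since $Z$ is Lindel\"of (Proposition~\ref{prop:Lind}) and not weakly Whyburn (Proposition~\ref{prop:notWW}), Lemma~\ref{lem:reduction} shows that $X\times Y$ is not weakly Whyburn.
\end{proof}

\begin{corollary}\label{cor:square}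
Assume \textup{(A)} and \textup{(B)}. There is a Lindel\"of weakly Whyburn $P$-space $W$ such that $W\times W$ is not weakly Whyburn.
\end{corollary}

\begin{proof}
Let $W$ be the topological sum of $X$ and $Y$, a Lindel\"of $P$-space. If $A\subseteq W$ is not closed, then $A\cap X$ or $A\cap Y$ is not closed in the corresponding clopen summand, and a point accessible from that trace is accessible from $A$ and lies outside $A$; so $W$ is weakly Whyburn. The square $W\times W$ contains $X\times Y$ as a clopen subspace, so it is not weakly Whyburn by Lemma~\ref{lem:reduction}.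
\end{proof}

\section{The hypotheses hold in $L$}\label{sec:L}

In this section (A) and (B) are not assumed. The principle $\diamondsuit^*(S)$ says that there are families $\mathcal A_\beta$ of subsets of $\beta$, for $\beta\in S$, with $|\mathcal A_\beta|\le\omega_1$, such that for each $A\subseteq\omega_2$ there is a club $E\subseteq\omega_2$ with $A\cap\beta\in\mathcal A_\beta$ for all $\beta\in E\cap S$.

\begin{proposition}\label{prop:diamond}
$\diamondsuit^*(S)$ implies \textup{(A)} and \textup{(B)}.
\end{proposition}

\begin{proof}
(A) Let $A\subseteq\omega_1$, let $E$ be a club for $A$ and take $\beta\in E\cap S$. Since $\beta\ge\omega_1$, we have $A=A\cap\beta\in\mathcal A_\beta$. So all subsets of $\omega_1$ lie in $\bigcup_{\beta\in S}\mathcal A_\beta$, which has at most $\omega_2$ elements, and $2^{\omega_1}\geq\omega_2$ always holds.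

(B) Adding $\emptyset$ to each family, we may write $\mathcal A_\beta=\{A^\beta_\nu:\nu<\omega_1\}$. The ladder at $\beta$ has $\omega_1$ steps and $\omega_1$ candidates to serve, so we let step $i$ serve the candidates with index at most $i$. Fix a cofinal sequence $(\delta_i)_{i<\omega_1}$ in $\beta$ and put $\beta_0=0$. Given $\beta_i$, choose $\beta_{i+1}<\beta$ above $\beta_i$ and $\delta_i$ and so large that $A^\beta_\nu\cap(\beta_i,\beta_{i+1}]\ne\emptyset$ for every $\nu\le i$ such that $A^\beta_\nu$ is unbounded in $\beta$. These are countably many requirements and $\operatorname{cf}\beta=\omega_1$, so the choice is possible. At limits $i$ take suprema, which stay below $\beta$ for the same reason. Given an unbounded $I\subseteq\omega_2$, let $E$ be the intersection of the club of limit points of $I$ with a club that $\diamondsuit^*(S)$ provides for $I$. If $\beta\in E\cap S$, then $I\cap\beta=A^\beta_\nu$ for some $\nu$ and this set is unbounded in $\beta$, so $I\cap(\beta_i,\beta_{i+1}]\ne\emptyset$ for all $i\ge\nu$.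
\end{proof}

The last step is due to Jensen; we include the short proof. It uses three textbook facts about the constructible hierarchy: $|L_\gamma|=|\gamma|$ for infinite $\gamma$; if $V=L$, then $L_\kappa=H(\kappa)$ for $\kappa=\omega_2$ and $\kappa=\omega_3$; and, by the condensation lemma, the transitive collapse of an elementary submodel of $L_{\omega_3}$ is some $L_\gamma$.

\begin{proposition}\label{prop:L}
If $V=L$, then $\diamondsuit^*(S)$ holds.
\end{proposition}

\begin{proof}
For $\omega_1\le\alpha<\omega_2$, a surjection from $\omega_1$ onto $\alpha$ belongs to $H(\omega_2)=L_{\omega_2}$. Let $\gamma(\alpha)<\omega_2$ be the least $\gamma>\alpha$ such that $L_\gamma$ contains such a surjection, and let $\mathcal A_\alpha$ be the set of subsets of $\alpha$ that belong to $L_{\gamma(\alpha)}$. Then $|\mathcal A_\alpha|\le\omega_1$.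

Let $A\subseteq\omega_2$; then $A\in L_{\omega_3}$. Take a continuous increasing chain $(M_\nu)_{\nu<\omega_2}$ of elementary submodels of $L_{\omega_3}$ of cardinality $\omega_1$ with $\omega_1\cup\{A,\omega_1,\omega_2\}\subseteq M_\nu$ and $M_\nu\cap\omega_2\in M_{\nu+1}$. This is possible because each $M_\nu\cap\omega_2$ is an ordinal below $\omega_2$: a nonzero $\xi\in M_\nu\cap\omega_2$ is the range of a function on $\omega_1$ that belongs to $M_\nu$, so $\xi\subseteq M_\nu$. These ordinals increase strictly and continuously, so they form a club $E$.

Let $M=M_\nu$ and $\alpha=M\cap\omega_2>\omega_1$, and let $L_\gamma$ be the transitive collapse of $M$. The collapse fixes every ordinal below $\alpha$, and it sends $\omega_2$ to $\alpha$ and $A$ to $A\cap\alpha$. So $\gamma>\alpha$ and $A\cap\alpha\in L_\gamma$. There is no surjection from $\omega_1$ onto $\omega_2$, so by elementarity $L_\gamma$ contains no surjection from $\omega_1$ onto $\alpha$. Hence $\gamma<\gamma(\alpha)$ and $A\cap\alpha\in\mathcal A_\alpha$. This holds for all $\alpha\in E$, in particular for all $\alpha\in E\cap S$.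
\end{proof}

\begin{thebibliography}{1}

\bibitem{BCS}
Angelo Bella, Camillo Costantini and Santi Spadaro, \emph{P-spaces and the Whyburn property}, arXiv:0911.0145 (2009).

\end{thebibliography}
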